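\title{Random walk on the small-world torus with exponent two mixes in logarithmic time}

\begin{abstract}
Take the $n\times n$ discrete torus and join each pair of vertices at distance $d>1$, independently, with probability proportional to $d^{-2}$, normalized so that a vertex has one such long-range edge on average. We prove that with probability $1-O(1/n)$ the lazy random walk on this graph has mixing time $\Theta(\log n)$. This disproves the conjecture that the mixing time is $\Theta((\log n)^2)$. The relaxation time has the same order, the $\varepsilon$-mixing time has order $\log n\,\log(1/\varepsilon)$, and there is no cutoff. For the upper bound we show that the walk leaves every set of at most $n^{1.94}$ vertices in $O(\log n)$ expected steps, explore the graph from both endpoints of a walk by nested sets whose exit distributions are spread out, and join the two explorations by one unexplored edge.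
\end{abstract}

\section{Introduction}

\subsection{The model and the result}

Let $\mathbb{T}_n$ be the $n\times n$ torus: its vertex set is $V=\mathbb{Z}_n^2$, it has $N=n^2$ vertices, and two vertices are joined by a \emph{grid edge} when they differ by $\pm1$ in one coordinate. Let $d(u,v)$ be the graph distance in $\mathbb{T}_n$. For $r\ge0$, the random graph $G\sim\mathcal{G}_{n,r}$ consists of all grid edges together with random \emph{long edges}: each pair $\{u,v\}$ with $d(u,v)>1$ is an edge, independently, with probability
\[
p_{uv}=\frac{d(u,v)^{-r}}{Z},\qquad Z=\sum_{y:\,d(v,y)>1}d(v,y)^{-r}.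
\]
By symmetry $Z$ does not depend on $v$. Every vertex has four grid edges and, in expectation, one long edge.

The lazy random walk $(X_t)$ on $G$ stays put with probability $1/2$ and otherwise moves to a uniformly random neighbor. Its transition matrix $P$ is reversible with respect to $\pi(z)=\deg z/\sum_w\deg w$. With $\|\mu-\nu\|_{\mathrm{TV}}=\max_{A}|\mu(A)-\nu(A)|$, put
\[
t_{\mathrm{mix}}(\varepsilon)=\min\Bigl\{t:\max_v\|P^t(v,\cdot)-\pi\|_{\mathrm{TV}}\le\varepsilon\Bigr\},\qquad T_{\mathrm{mix}}=t_{\mathrm{mix}}(1/4),\qquad t_{\mathrm{rel}}=\frac{1}{1-\lambda_2},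
\]
where $\lambda_2$ is the second largest eigenvalue of $P$. Laziness makes all eigenvalues of $P$ nonnegative.

The following is known. For $r<2$ the mixing time is $\Theta(\log n)$, and for $r>2$ it is $n^{\Omega(1)}$. For $r=2$, $T_{\mathrm{mix}}=O((\log n)^4)$ with high probability, and $T_{\mathrm{mix}}=\Omega(\log n)$ with probability $1-O(1/n)$. The problem of finding matching bounds for $r=2$, with the conjecture that $T_{\mathrm{mix}}=\Theta((\log n)^2)$ with probability $1-o(1)$, comes from Dyer, Galanis, Goldberg, Jerrum and Vigoda \cite{DGGJV}. We show that matching bounds hold at order $\log n$, so the conjecture is false.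

\begin{theorem}\label{thm:main}
Let $r=2$. There are absolute constants $0<c<C$ such that, with probability $1-O(1/n)$ over $G\sim\mathcal{G}_{n,2}$,
\begin{enumerate}
\item[(i)] $c\ln n\le T_{\mathrm{mix}}\le C\ln n$;
\item[(ii)] $c\ln n\le t_{\mathrm{rel}}\le C\ln n$, and $c\ln n\,\ln\frac1\varepsilon\le t_{\mathrm{mix}}(\varepsilon)\le C\ln n\,\ln\frac1\varepsilon$ for all $\varepsilon\in(0,\frac14]$. In particular there is no cutoff.
\end{enumerate}
The lower bounds hold with probability at least $1-e^{-n}$.
\end{theorem}

A sequence of chains has \emph{cutoff} if $t_{\mathrm{mix}}(\varepsilon)/t_{\mathrm{mix}}(1-\varepsilon)\to1$ for every fixed $\varepsilon\in(0,\frac12)$. We prove that $t_{\mathrm{mix}}(\varepsilon_0)\ge 2\,t_{\mathrm{mix}}(1-\varepsilon_0)$ on the event of the theorem, for an absolute constant $\varepsilon_0$.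

\subsection{Which answer to guess}

This subsection and the next are heuristic and are not used in the proofs. About $4k$ vertices lie at distance $k$ from a given one, so the expected number of long edges at a vertex with length in $[2^j,2^{j+1})$ is proportional to $2^{j(2-r)}$. For $r<2$ most long edges have length comparable with $n$, and for $r>2$ most are short. For $r=2$ all dyadic scales carry the same share, about $\ln2/\ln n$.

At $r=2$ one sees three obstacles, each of which costs order $\ln n$ steps. First, typical degrees are bounded, so the walk needs order $\ln n$ steps to spread over $N$ vertices. Second, only a fraction of order $1/\ln n$ of the long edges have length comparable with $n$, and the walk has to wait for one to forget in which half of the torus it started. Third, a square of $s$ vertices has no long edge with probability $e^{-\Theta(s)}$, so such squares exist with $s$ of order $\ln n$, and the walk needs about $(\sqrt s)^2=s$ steps to leave one from its center.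

The question is whether these costs add or multiply. The second obstacle gives $t_{\mathrm{rel}}\ge c\ln n$, and the spectral bound $T_{\mathrm{mix}}\le Ct_{\mathrm{rel}}\ln(1/\min\pi)$ for lazy reversible chains multiplies this by $\ln N$. If the walk needed time $t_{\mathrm{rel}}$ each time it doubles the set over which it is spread, the answer would be $(\log n)^2$. It does not. A vertex sends at most about $a$ long edges, in expectation, into a given set of $N^{a}$ vertices (see \eqref{eq:inside}), so sets of at most $N^{0.97}$ vertices expand at a constant rate. The slow rate $1/\ln n$ is felt only by sets of size comparable with $N$, and the whole range from $N^{0.9}$ to $N$ is crossed by a single edge of global length. The costs add.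

\subsection{A model computation}\label{sec:model}

The upper bound imitates the following computation for a chain that makes uniform jumps.

\begin{example}\label{ex:toy}
Let $Q$ be any symmetric stochastic matrix on $V$, let $J$ be the all-ones matrix, let $T\ge2$, $\eta=1/T$, and $P_*=(1-\eta)Q+\eta J/N$. This chain follows $Q$, except that at each step it jumps to a uniform vertex with probability $\eta$. Stop it at an independent time $\zeta$ with probability $\eta(1-\eta)^t$ of $\zeta=t$. The chain started at $x$ is stopped at $y$ with probability $\eta\,g_*(x,y)$, where $g_*=\sum_{t\ge0}(1-\eta)^tP_*^t$. Keep only the trajectories that contain a jump, and cut each at its first jump, from $u$ to $v$: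
\[
g_*(x,y)\ \ge\ \sum_{u,v}\alpha(u)\,\frac{(1-\eta)\eta}{N}\,\beta(v),\qquad \alpha(u)=\sum_{t\ge0}(1-\eta)^{2t}Q^t(x,u),\quad \beta(v)=g_*(v,y).
\]
Here $\sum_u\alpha(u)=1/(1-(1-\eta)^2)\ge T/2$, and $\sum_v\beta(v)=T$ because $P_*$ is symmetric. Hence $g_*(x,y)\ge(T-1)/(2N)$, and the chain is stopped at $y$ with probability at least $1/(4N)$, for all $x,y$, whatever $Q$ is.
\end{example}

For $r=2$ every pair has $p_{uv}\ge q:=1/(4N\ln n)$, so $G$ contains a random graph of \emph{special} edges in which each pair at distance greater than $1$ appears with the same probability $q$. A vertex has a special edge with probability about $qN=1/(4\ln n)$, and these edges play the role of the jumps, with $T$ of order $\ln n$. But they are frozen in the graph: the constant middle factor of Example~\ref{ex:toy} becomes $B_{uv}/(2\deg u)$, where $B_{uv}$ is the indicator that $uv$ is special. Three difficulties result.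

\emph{Concentration.} Let $\alpha,\beta$ be fixed probability measures with all point masses at most $\theta$. Then $\sum_{u,v}\alpha(u)\beta(v)B_{uv}$ has mean about $q$ and variance at most $2q\theta^2$, so it is concentrated when $\theta\ll\sqrt q$. The walk must therefore first spread over many more than $\sqrt N$ vertices, from every starting point, in time $O(\ln n)$. Sections \ref{sec:geometry} and \ref{sec:exit} prove that it does.

\emph{Independence.} The measures $\alpha$ and $\beta$ depend on the edges at the visited vertices. We replace them by the distributions of the point where the walk first leaves a set $D$. These depend only on pairs that meet $D$, while the edge $uv$ lies outside $D$. The set $D$ must itself be chosen from the graph without looking outside $D$.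

\emph{Mass.} An exit distribution has mass at most $1$, but the example needs masses of order $T$ on both sides. We use order $\ln n$ nested sets around each endpoint and show that the walk leaves most of them at different steps. Section~\ref{sec:explore} constructs these sets.

Section~\ref{sec:special} carries out the computation in $G$, and Section~\ref{sec:finish} passes from the stopped walk to hitting times and to the mixing time. The lower bound is in Section~\ref{sec:lower}.

\section{Conventions and tools}\label{sec:tools}

From now on $r=2$. The letters $c,C,C_E,\dots$ denote positive absolute constants, and $n$ is larger than a suitable absolute constant. We write $\mathbb{P},\mathbb{E}$ for the randomness of the graph and $\mathbf{P}_x,\mathbf{E}_x$ for the walk started at $x$ on a fixed graph. A \emph{pair} is a set of two distinct vertices; it is \emph{long} if their distance exceeds $1$, and it is \emph{incident} to $D\subset V$ if it meets $D$. For $S\subset V$, let $\mathrm{vol}(S)=\sum_{z\in S}\deg z$, let $E(S)$ be the set of edges of $G$ inside $S$, and let $\partial S$ be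 the set of edges of $G$ between $S$ and $V\setminus S$, so that $\mathrm{vol}(S)=2|E(S)|+|\partial S|$. \emph{Connected} means connected in $G$. We write $H_A=\min\{t\ge0:X_t\in A\}$ for the hitting time of $A$ and $\tau_D=H_{V\setminus D}$ for the exit time from $D$.

\medskip\noindent\textbf{Markov chains.} The following hold for every finite irreducible lazy reversible chain.
\begin{itemize}
\item[(M1)] $1-\lambda_2\le\mathcal{E}(\varphi)/\mathrm{Var}_\pi(\varphi)$ for nonconstant $\varphi$, where $\mathcal{E}(\varphi)=\frac12\sum_{u,v}\pi(u)P(u,v)(\varphi(u)-\varphi(v))^2$.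
\item[(M2)] $t_{\mathrm{mix}}(\varepsilon)\ge(t_{\mathrm{rel}}-1)\ln\frac1{2\varepsilon}$ \cite[Theorem 12.5]{LPW}.
\item[(M3)] $t_{\mathrm{mix}}(2^{-k})\le k\,T_{\mathrm{mix}}$ for integers $k\ge1$ \cite{LPW}.
\item[(M4)] For every $\gamma\in(0,\frac12)$ there is a universal constant $c_\gamma$ with $T_{\mathrm{mix}}\le c_\gamma\max\{\mathbf{E}_x[H_A]:\ x,\ \pi(A)\ge\gamma\}$. This is due to Peres and Sousi \cite[Theorem 1.1]{PS}; see also \cite{Oli}.
\end{itemize}

\medskip\noindent\textbf{Concentration.} In the Chernoff bounds (C1)--(C3), $Y$ is a sum of independent random variables.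
\begin{itemize}
\item[(C1)] If the summands lie in $[0,b]$ and $\mathbb{E}Y\le\mu$, then $\mathbb{P}(Y\ge2\mu)\le e^{-\mu/(3b)}$.
\item[(C2)] If the summands lie in $[0,1]$ and $\mathbb{E}Y\le\mu\le k$, then $\mathbb{P}(Y\ge k)\le(e\mu/k)^k$.
\item[(C3)] If the summands are indicators and $\mathbb{E}Y=\mu$, then $\mathbb{P}(Y\le\mu/4)\le e^{-0.4\mu}$.
\item[(C4)] Freedman's inequality \cite{Fre}: if $(Y_k)_{k=0}^m$ is a martingale with increments bounded by $\ell$ in absolute value, and the sum of the conditional variances of the increments is at most $\mathcal{V}$, then $\mathbb{P}(Y_m-Y_0\le-t)\le\exp\bigl(-\frac{t^2}{2(\mathcal{V}+\ell t)}\bigr)$.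
\end{itemize}

\begin{lemma}\label{lem:basic}
We have
\begin{equation}\label{eq:Z}
4\ln n-7\le Z\le4\ln n ,
\end{equation}
and for every $z\in V$ and every $S\subset V$ with $|S|=s\ge1$,
\begin{equation}\label{eq:inside}
\sum_{w\in S,\ d(z,w)>1}p_{zw}\le\frac{2\ln s+4}{4\ln n-7}.
\end{equation}
\end{lemma}

\begin{proof}
A vertex at distance $k\ge1$ from $z$ has the form $z+(a,b)$ with integers $|a|+|b|=k$. There are $4k$ such vectors, and for $k<n/2$ they give distinct vertices at distance exactly $k$. All distances are at most $n$. Hence $Z\le\sum_{k=2}^n4/k\le4\ln n$ and $Z\ge\sum_{2\le k<n/2}4/k\ge4\ln(n/4)\ge4\ln n-7$. For \eqref{eq:inside}, let $k_0=\lceil\sqrt s\,\rceil\le2\sqrt s$ and split $S$ at distance $k_0$ from $z$: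
\[
\sum_{w\in S,\ d(z,w)>1}d(z,w)^{-2}\le\sum_{k=2}^{k_0}\frac4k+\frac{s}{k_0^2}\le4\ln k_0+1\le2\ln s+4\ln2+1\le2\ln s+4 .\qedhere
\]
\end{proof}

\section{The lower bound}\label{sec:lower}

We test (M1) on a function that varies on the scale $n$. Its squared increment along a pair at distance $d$ is at most a constant times $d^2/N$, which cancels the factor $d^{-2}$ in $p_{uv}$; the factor $1/Z$ remains.

\begin{proposition}\label{prop:lower}
With probability at least $1-e^{-n}$, we have $t_{\mathrm{rel}}\ge\frac13\ln n$ and $t_{\mathrm{mix}}(\varepsilon)\ge\frac17\ln n\,\ln\frac1\varepsilon$ for all $\varepsilon\in(0,\frac14]$.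
\end{proposition}

\begin{proof}
Let $\varphi(z)=\cos(2\pi z_1/n)$, where $z_1$ is the first coordinate. Then $\sum_z\varphi(z)=0$, and $\sum_z\varphi(z)^2=N/2$ since $\cos^2\vartheta=\frac12(1+\cos2\vartheta)$. For every real $a$ we have $\sum_z(\varphi(z)-a)^2=N/2+Na^2\ge N/2$. All degrees are at least $4$, so
\[
\mathrm{Var}_\pi(\varphi)=\min_a\sum_z\pi(z)(\varphi(z)-a)^2\ge\frac{4}{\mathrm{vol}(V)}\cdot\frac N2 .
\]
For an edge $uv$ we have $\pi(u)P(u,v)=1/(2\,\mathrm{vol}(V))$, so $\mathcal{E}(\varphi)=\frac1{2\,\mathrm{vol}(V)}\sum_{uv\in E(G)}(\varphi(u)-\varphi(v))^2$. Since $|\varphi(u)-\varphi(v)|\le2\pi d(u,v)/n$, the $2N$ grid edges contribute at most $2N(2\pi/n)^2=8\pi^2$ to this sum. The contribution $\Lambda$ of the long edges is a sum of independent variables in $[0,4]$, one for each long pair, each of mean at most $p_{uv}(2\pi d(u,v)/n)^2=4\pi^2/(NZ)$. There are fewer than $N^2/2$ pairs, so $\mathbb{E}\Lambda\le2\pi^2N/Z$. By (C1) and \eqref{eq:Z}, $\mathbb{P}(\Lambda\ge4\pi^2N/Z)\le\exp(-\pi^2n^2/(24\ln n))\le e^{-n}$. Outside this event, (M1) gives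
\[
1-\lambda_2\le\frac{\Lambda+8\pi^2}{4N}\le\frac{\pi^2}{4\ln n-7}+\frac{2\pi^2}{N}\le\frac3{\ln n}.
\]
For $\varepsilon\le\frac14$ we have $\ln\frac1{2\varepsilon}\ge\frac12\ln\frac1\varepsilon$, and (M2) gives $t_{\mathrm{mix}}(\varepsilon)\ge\frac12(\frac13\ln n-1)\ln\frac1\varepsilon\ge\frac17\ln n\ln\frac1\varepsilon$.
\end{proof}

\section{Volume, inner edges and boundary of connected sets}\label{sec:geometry}

The mixing time is a maximum over starting points, so we need control of every connected set, including the rare ones. Sets with at least a large multiple of $\ln n$ vertices expand. Smaller sets need not, as the squares without long edges show; for them we bound the number of inner edges. Put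
\[
M=1000,\qquad c_0=M^{-3},\qquad C_0=1000,\qquad \omega_n=\frac{20\ln n}{\ln\ln n}.
\]

\begin{proposition}\label{prop:typical}
With probability $1-O(1/n)$ the following hold.
\begin{itemize}
\item[(P1)] Every connected $S$ with $|S|\ge\ln n$ has $\mathrm{vol}(S)\le46|S|$.
\item[(P2)] Every connected $S$ with $|S|\le C_0\ln n$ has $|E(S)|\le4|S|+\omega_n$.
\item[(P3)] Every connected $S$ with $C_0\ln n\le|S|\le N^{0.97}$ has $|\partial S|\ge c_0|S|$.
\end{itemize}
\end{proposition}

Since $G$ is connected, every connected set with fewer than $\ln n$ vertices extends to one with $\lceil\ln n\rceil$ vertices. So (P1) implies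
\begin{equation}\label{eq:vol}
\mathrm{vol}(S)\le46\max(|S|,\lceil\ln n\rceil)\ \text{ for all connected }S,\qquad d_{\max}:=\max_z\deg z\le46\lceil\ln n\rceil .
\end{equation}

The union bound runs over connected sets, which are random. We count them through spanning trees.

\begin{lemma}\label{lem:trees}
The sum of $\mathbb{P}(\Gamma\subset G)$ over all trees $\Gamma$ with $s$ vertices in the complete graph on $V$ is at most $N20^s$.
\end{lemma}

\begin{proof}
Each $\Gamma$ arises from a rooted plane tree with $s$ nodes, of which there are at most $4^s$, by an injective labeling of the nodes with vertices. By independence, $\mathbb{P}(\Gamma\subset G)$ is the product of $\mathbb{P}(zw\in G)$ over the edges $zw$ of $\Gamma$. Fix the label of the root, in $N$ ways, and sum over the other labels, removing leaves one at a time. Each removal gives a factor at most $\sum_w\mathbb{P}(zw\in G)=5$.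
\end{proof}

Suppose that for each tree $\Gamma$ with $s$ vertices we are given an event $\mathcal{A}_\Gamma$ that depends only on pairs not in $\Gamma$ and has probability at most $\eta_s$. It is independent of $\{\Gamma\subset G\}$, so with probability at least $1-N20^s\eta_s$ no $\Gamma\subset G$ with $s$ vertices has $\mathcal{A}_\Gamma$. We use this for (P1) and (P2), with $20^s\le e^{3s}$.

\begin{proof}[Proof of Proposition \ref{prop:typical}]
(P1) Let $\Gamma$ have vertex set $S$, $|S|=s$. The number of long edges incident to $S$ and not in $\Gamma$ has mean at most $s$. By (C2) it is at least $20s$ with probability at most $(e/20)^{20s}\le e^{-39s}$. If it is smaller and $\Gamma\subset G$, then at most $21s$ long edges are incident to $S$, each counts at most twice in the volume, and $\mathrm{vol}(S)\le4s+42s$. The failure probability is at most $\sum_{s\ge\ln n}Ne^{-36s}=O(1/n)$.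

(P2) Let $s\le C_0\ln n$. The right side of \eqref{eq:inside} is then at most $\ln\ln n/\ln n$, so the number of long edges inside $S$ and not in $\Gamma$ has mean at most $\frac s2\cdot\frac{\ln\ln n}{\ln n}$. Each such edge thus costs a factor of about $1/\ln n$, and order $\ln n/\ln\ln n$ of them are needed to beat the $N$ choices of the root; this explains $\omega_n$. Let $k=\lceil\max(s,\omega_n)\rceil$. By (C2) and $k\ge s$, there are at least $k$ such edges with probability at most
\[
\Bigl(\frac{2\ln\ln n}{\ln n}\Bigr)^k\le(\ln n)^{-k/2}=e^{-\frac k4\ln\ln n}\,e^{-\frac k4\ln\ln n}\le e^{-3s}\,e^{-5\ln n},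
\]
where we used $k\ge s$ with $\ln\ln n\ge12$ for the first factor and $k\ge\omega_n$ for the second. The failure probability is at most $C_0\ln n\cdot Nn^{-5}=O(1/n)$. If there are at most $k-1\le s+\omega_n$ such edges, then adding at most $2s$ grid edges and the $s-1$ edges of $\Gamma$ gives $|E(S)|\le4s+\omega_n$.

(P3) A fixed $S$ has a small boundary with probability about $e^{-0.008s}$, which does not beat $20^s$. But a set with few boundary edges is almost a union of large boxes, and there are far fewer such sets.

Split $\mathbb{Z}_n$ into cyclic intervals with lengths in $[M,2M)$: if $n=aM+b$ with $0\le b<M$, take $a-1$ intervals of length $M$ and one of length $M+b$. Products of two intervals are \emph{boxes}. A box has between $M^2$ and $4M^2$ vertices and is connected by grid edges. For $S\subset V$ a box is \emph{full} if it is contained in $S$, \emph{partial} if it meets both $S$ and $V\setminus S$, and \emph{touched} if it is full or partial. A \emph{skeleton} of size $m$ is a rooted plane tree with $m$ nodes labeled by distinct boxes, together with a pair $zw$ for each tree edge,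 $z$ in the box of the parent and $w$ in the box of the child. It is \emph{present} if all these pairs are edges of $G$. A set $S$ with $|S|=s$ is \emph{compatible} with the skeleton if the touched boxes are those of the skeleton, fewer than $c_0s$ of them are partial, and $S$ contains both vertices of each pair of the skeleton.

Let $S$ be connected, of size $s$ in the range of (P3), with $|\partial S|<c_0s$. A partial box contains a grid edge of $\partial S$ with both ends in the box, so fewer than $c_0s$ boxes are partial. At most $s/M^2$ are full. Hence the number $m$ of touched boxes is at most $s/M^3+s/M^2\le2s/M^2$. As $S$ is connected, the touched boxes are connected through edges in $E(S)$, and a spanning tree gives a present skeleton of size $m$ with which $S$ is compatible.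

We bound the expected number of such couples (skeleton, $S$). The pairs of a skeleton join different pairs of boxes, so they are distinct and independent. As in Lemma~\ref{lem:trees}, the expected number of present skeletons of size $m$ is at most $N4^m(20M^2)^{m-1}$: for each child, there are at most $4M^2$ choices of $z$, the sum over $w$ gives the factor $5$, and $w$ determines the box of the child. A compatible $S$ is determined by the set of partial boxes and its traces on them, so there are at most $2^m\,2^{4M^2c_0s}=2^{m+4s/M}$ of them. The pairs of the skeleton lie inside $S$, so the long edges from $S$ to $V\setminus S$ are independent of them. Each vertex has one long edge in expectation, and $2\ln s\le3.88\ln n$, so by \eqref{eq:inside} the number of these edges has mean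
\[
\mu\ge\Bigl(1-\frac{3.88\ln n+4}{4\ln n-7}\Bigr)s\ge0.02\,s .
\]
This is where the restriction $s\le N^{0.97}$ enters. Since $c_0s\le\mu/4$, (C3) shows that the number is below $c_0s$ with probability at most $e^{-0.008s}$. Summing over the at most $s$ values of $m\le2s/M^2$, the expected number of couples is at most
\[
sN\exp\Bigl(\frac{2s}{M^2}\ln(160M^2)+\frac{4\ln2}{M}s-0.008s\Bigr)\le sNe^{-0.004s},
\]
because the first two terms in the exponent are at most $0.0001s$ and $0.0028s$. The sum over $s\ge1000\ln n$ is $O(Nn^{-4}\ln n)=O(1/n)$.
\end{proof}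

\section{Exit times}\label{sec:exit}

\begin{proposition}\label{prop:exit}
There is an absolute constant $C_E$ such that, if \textup{(P1)--(P3)} hold, then $\mathbf{E}_x[\tau_R]\le C_E\ln n$ for all $R\subset V$ with $|R|\le N^{0.97}$ and all $x\in R$.
\end{proposition}

The proof follows the superlevel sets of the expected exit time $h$. The total decrease of $h$ across the boundary of such a set $S$ equals $2\,\mathrm{vol}(S)$, so when the boundary is large, lowering the level a little makes the set grow. On the bare grid, a set of $s$ vertices has at least $4\sqrt s$ boundary edges; lowering the level by order $\sqrt s$ adds order $\sqrt s$ vertices, and the exit time from $R$ is $O(|R|)$. On a cycle the boundary has two edges and the same argument gives $O(|R|^2)$. This is why the regions of $O(\ln n)$ vertices where expansion fails cost only $O(\ln n)$ steps in dimension two.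

\begin{proof}
Let $h(z)=\mathbf{E}_z[\tau_R]$, which is finite and vanishes off $R$. For $z\in R$, the equation $h(z)=1+\frac12h(z)+\frac1{2\deg z}\sum_{w\sim z}h(w)$ reads $\sum_{w\sim z}(h(z)-h(w))=2\deg z$. For $0\le\rho<h(x)$ let $S_\rho$ be the connected component of $x$ in $\{h>\rho\}$. Then $S_\rho\subset R$, the set $S_\rho$ grows as $\rho$ decreases, and every edge $zw\in\partial S_\rho$ with $z\in S_\rho$ has $h(w)\le\rho<h(z)$. Summing the equation over $z\in S=S_\rho$, the inner edges cancel:
\[
\sum_{zw\in\partial S}(h(z)-h(w))=2\,\mathrm{vol}(S),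
\]
and all terms are positive. Let $F\subset\partial S$ be nonempty and let $\rho'=\rho-4\,\mathrm{vol}(S)/|F|$. Fewer than $|F|/2$ terms exceed $4\,\mathrm{vol}(S)/|F|$, so at least half of the edges $zw\in F$ have $h(w)>\rho'$. If $\rho'\ge0$, then these $w$ belong to $S_{\rho'}$. We call the passage from $\rho$ to $\rho'$ a \emph{step}, and $4\,\mathrm{vol}(S)/|F|$ its \emph{drop}.

We may assume $h(x)>1$. Start at $\rho=h(x)-1$ and make steps, with $F$ chosen below, until the level is negative. Every step but the last adds a vertex to a subset of $R$, so the procedure ends, and $h(x)$ is at most $1$ plus the sum of the drops. Let $s=|S|$ and $v=\mathrm{vol}(S)$ at the start of a step; both are nondecreasing along the procedure. If $F=\partial S$ and the step is not the last, then $v$ grows by at least $|F|/2$, because each of the $|F|/2$ edges $zw$ is counted in the degree of a new vertex $w$.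

\emph{Type I: $s<C_0\ln n$ and $v\ge4(4s+\omega_n)$.} By (P2), $|\partial S|=v-2|E(S)|\ge v/2$. Take $F=\partial S$. The drop is at most $8$, and $v$ grows by a factor at least $5/4$. By \eqref{eq:vol}, $v\le46C_0\ln n$, so there are at most $1+\log_{5/4}(46C_0\ln n)$ such steps, with total drop $O(\ln\ln n)$.

\emph{Type II: $s<C_0\ln n$ and $v<16s+4\omega_n$.} Let $F$ be the set of grid edges in $\partial S$. Rows and columns of the torus are cycles of length $n>s$, so each row or column that meets $S$ contains at least two edges of $F$. If $S$ meets $a$ rows and $b$ columns, then $s\le ab$ and $|F|\ge2a+2b\ge4\sqrt{ab}\ge4\sqrt s$. The drop is at most $v/\sqrt s\le16\sqrt s+4\omega_n/\sqrt s$. If the step is not the last, it adds at least $|F|/8\ge\sqrt s/2$ vertices, since a vertex has four grid edges. If $k$ steps of this type have $s\in[2^j,2^{j+1})$, then $(k-1)2^{j/2}/2<2^j$, so $k\le3\cdot2^{j/2}$ and their total drop is at most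
\[
3\cdot2^{j/2}\bigl(16\cdot2^{(j+1)/2}+4\omega_n2^{-j/2}\bigr)\le68\cdot2^j+12\omega_n .
\]
Summing over $j\ge0$ with $2^j\le C_0\ln n$ gives at most $136C_0\ln n+12\omega_n(1+\log_2(C_0\ln n))=O(\ln n)$, because $\omega_n\ln\ln n=20\ln n$.

\emph{Type III: $s\ge C_0\ln n$.} Here $s\le|R|\le N^{0.97}$, and (P1) and (P3) give $|\partial S|\ge c_0v/46$. Take $F=\partial S$. The drop is at most $184/c_0$, and $v$ grows by a factor at least $1+c_0/92$. Since $v\le46N^{0.97}$, there are $O(\ln n)$ such steps.
\end{proof}

\section{The killed walk and exploration sets}\label{sec:explore}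

In this section the graph $G$ is fixed; it may be any realization unless an assumption is stated.

\subsection{The killed walk}

Let $T=\lceil8C_E\ln n\rceil$, and let $\zeta$ be independent of the walk with $\mathbf{P}(\zeta=t)=\frac1T(1-\frac1T)^t$ for $t\ge0$. Then $\mathbf{P}(\zeta\ge t)=(1-\frac1T)^t$ and $\mathbf{E}[\zeta+1]=T$. The walk \emph{visits} $u$ if $X_t=u$ for some $t\le\zeta$. Put $\bar P=(1-\frac1T)P$ and $g=\sum_{t\ge0}\bar P^t$. Since $T\ge3$, an edge $uv$ has $\bar P(u,v)=(1-\frac1T)/(2\deg u)\ge1/(3\deg u)$.

A \emph{path} is a sequence $W=(w_0,\dots,w_t)$ in which consecutive vertices are equal or adjacent. Its \emph{weight} is $\bar P(W)=\prod_{k<t}\bar P(w_k,w_{k+1})=\mathbf{P}_{w_0}(X_1=w_1,\dots,X_t=w_t,\ \zeta\ge t)$. Reversibility gives $\deg(w_0)\bar P(W)=\deg(w_t)\bar P(W^{\mathrm{rev}})$ for the reversed path. The number $g(x,y)$ is the total weight of the paths from $x$ to $y$, and also the expected number of $t\le\zeta$ with $X_t=y$. Thus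
\begin{equation}\label{eq:green}
\mathbf{P}_x(X_\zeta=y)=\frac{g(x,y)}T,\qquad\sum_yg(x,y)=T,\qquad\deg(x)\,g(x,y)=\deg(y)\,g(y,x).
\end{equation}
For $x\in D\subset V$ and $u\notin D$, the \emph{exit measure} is
\[
\nu^x_D(u)=\mathbf{P}_x(\tau_D\le\zeta,\ X_{\tau_D}=u),
\]
the total weight of the paths from $x$ to $u$ with all vertices but the last in $D$. We put $\nu^x_D(u)=0$ for $u\in D$. Two properties follow from the description by paths. The measure $\nu_D^x$ is determined by the status (edge or not) of the pairs incident to $D$, since only steps from vertices of $D$ occur. And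
\begin{equation}\label{eq:mono}
D\subset D',\ u\notin D'\quad\Longrightarrow\quad\nu^x_D(u)\le\nu^x_{D'}(u).
\end{equation}

\subsection{Exploration sets}

We want a set $D\ni x$ that is not too large and whose exit measure has no point mass of size $\theta$. The greedy way to get one is to absorb every vertex that carries too much exit mass. Let $\theta\in(0,1)$. Call $D\ni x$ \emph{$\theta$-closed} if $\nu^x_D(u)<\theta$ for all $u\notin D$. Start with $\{x\}$ and, as long as the current set $D$ is not $\theta$-closed, add a vertex $u$ with $\nu_D^x(u)\ge\theta$.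

\begin{lemma}\label{lem:explore}
The set $D_\theta(x)$ at which this procedure ends is the smallest $\theta$-closed set containing $x$. In particular it does not depend on the order of the additions. Moreover:
\begin{itemize}
\item[(a)] $D_\theta(x)\subset D_{\theta'}(x)$ if $\theta'\le\theta$.
\item[(b)] If $u\in D_\theta(x)$, then $\mathbf{P}_x(\text{visit }u)\ge\theta$. Also $|D_\theta(x)|\le T/\theta$.
\item[(c)] If $z\in D_\theta(x)$ and $u\sim z$, then $u\in D_{\theta'}(x)$ for $\theta'=\theta/(3\deg z)$.
\item[(d)] For a fixed set $D$, whether $D_\theta(x)=D$ is determined by the status of the pairs incident to $D$.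
\item[(e)] If \textup{(P1)--(P3)} hold and $x\in D$, $|D|\le N^{0.97}$, then $\mathbf{P}_x(\tau_D\le\zeta)\ge\frac78$.
\end{itemize}
\end{lemma}

\begin{proof}
The final set is $\theta$-closed. Let $D'\ni x$ be $\theta$-closed, and suppose that some added vertex is not in $D'$. Let $u$ be the first one, added to the set $D''\subset D'$. By \eqref{eq:mono}, $\nu^x_{D'}(u)\ge\nu^x_{D''}(u)\ge\theta$, a contradiction.

(a) A $\theta'$-closed set is $\theta$-closed.

(b) If $u\ne x$ was added to $D''$, then $\mathbf{P}_x(\text{visit }u)\ge\nu^x_{D''}(u)\ge\theta$. The walk visits at most $\zeta+1$ vertices, so $\sum_u\mathbf{P}_x(\text{visit }u)\le T$.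

(c) Suppose $u\notin D_{\theta'}(x)$. There is a family of paths from $x$ to $z$ inside $D_\theta(x)$ of total weight at least $\theta$: the path $(x)$ if $z=x$, and otherwise the paths counted by $\nu^x_{D''}(z)$, where $D''$ is the set to which $z$ was added. Append $u$ to each. By (a), the new paths are counted by the exit measure of $D_{\theta'}(x)$ at $u$, and their total weight is at least $\theta\bar P(z,u)\ge\theta'$. So $D_{\theta'}(x)$ is not $\theta'$-closed, a contradiction.

(d) $D_\theta(x)=D$ holds if and only if $D$ is $\theta$-closed and has an ordering $x=u_1,\dots,u_m$ with $\nu^x_{\{u_1,\dots,u_{k-1}\}}(u_k)\ge\theta$ for $2\le k\le m$. Only exit measures of subsets of $D$ appear.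

(e) $\mathbf{P}_x(\tau_D>\zeta)=\mathbf{E}_x[1-(1-\frac1T)^{\tau_D}]\le\mathbf{E}_x[\tau_D]/T\le\frac18$ by Proposition~\ref{prop:exit}.
\end{proof}

\begin{example}\label{ex:tree}
Ignore the killing and run the procedure on the infinite $3$-regular tree. The exit measure of the ball of radius $k$ around $x$ is uniform on the $3\cdot2^k$ vertices at distance $k+1$. If $1/(3\cdot2^k)\ge\theta$, all of them are added, by \eqref{eq:mono}; otherwise the ball is $\theta$-closed. Since $3\cdot2^{i-2}<2^i<3\cdot2^{i-1}$, the set $D_{2^{-i}}(x)$ is the ball of radius $i-1$. Halving $\theta$ adds one layer, and the walk leaves the sets $D_{2^{-i}}(x)$ at distinct times. High degrees spoil this: in any graph, if $\deg x>2^k$, then $\nu^x_{\{x\}}(u)\le1/\deg x<2^{-k}$, and $D_{2^{-1}}(x)=\dots=D_{2^{-k}}(x)=\{x\}$.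
\end{example}

The example suggests the levels $\theta_i=2^{-i}$. Let
\[
i_0=\lceil0.85\log_2N\rceil,\qquad K=\lfloor0.05\ln n\rfloor,\qquad I=\{i_0+1,\dots,i_0+K\},\qquad\theta=2^{-i_0},
\]
and write $D_i(x)=D_{\theta_i}(x)$ and $\nu_i^x=\nu^x_{D_i(x)}$. For a path $W$ from $x$, let $\tau_i(W)\ge1$ be the first index $k$ with $w_k\notin D_i(x)$, or $\infty$ if there is none; for the walk, $\tau_i=\tau_{D_i(x)}$. Both $D_i(x)$ and $\tau_i$ are nondecreasing in $i$. Since $2^K\le n^{0.05\ln2}\le N^{0.018}$, for $i\in I$
\begin{equation}\label{eq:levels}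
N^{-0.9}\le\theta_i\le\theta\le N^{-0.85},\qquad\nu_i^x(u)<\theta\ \text{ for all }u,\qquad|D_i(x)|\le TN^{0.9}\le N^{0.97}.
\end{equation}
The bound $\theta\le N^{-0.85}$ will give concentration (any exponent above $3/4$ would do in Lemma~\ref{lem:conc}). The bound $\theta_i\ge N^{-0.9}$ keeps the sets within the range of Proposition~\ref{prop:exit} and keeps sets around different vertices nearly apart. Between the two there is room for $K\ge0.04\ln n$ levels.

\subsection{Degrees at the exits}

The next lemma says that the loss in Example~\ref{ex:tree} is the worst possible. It holds for every single path.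

\begin{lemma}\label{lem:shared}
For every path $W=(w_0,\dots,w_t)$ from $x$ and every vertex $z$,
\[
\#\{i\in I:\ \tau_i(W)\le t,\ w_{\tau_i(W)-1}=z\}\le\log_2(6\deg z).
\]
\end{lemma}

\begin{proof}
Let $i_1$ be the smallest index in the set; then $z\in D_{i_1}(x)$. Let $i$ be any index in the set and $u=w_{\tau_i(W)}$. Then $z\in D_i(x)$ and $u\notin D_i(x)$, so $u\sim z$. By Lemma~\ref{lem:explore}(c), $u\in D_{\theta'}(x)$ with $\theta'=\theta_{i_1}/(3\deg z)$. By (a), $\theta_i>\theta'$, that is, $2^{i-i_1}<3\deg z$. The number of integers in $[0,\log_2(3\deg z))$ is at most $\log_2(3\deg z)+1$.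
\end{proof}

We shall divide by the degree of the exit point and by the multiplicity in Lemma~\ref{lem:shared}. The bound $d_{\max}=O(\ln n)$ would lose powers of $\ln n$, so we need bounded degrees on both sides of most exit steps. This holds because the range of the walk has bounded average degree.

\begin{lemma}\label{lem:degrees}
There is an absolute constant $\Delta$ such that, if \textup{(P1)} holds, then for every $x$ the set
\[
I_x=\Bigl\{i\in I:\ \mathbf{P}_x\bigl(\tau_i\le\zeta,\ \max(\deg X_{\tau_i-1},\deg X_{\tau_i})>\Delta\bigr)\le\tfrac18\Bigr\}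
\]
has at least $\frac78K$ elements.
\end{lemma}

\begin{proof}
Let $\Delta\ge1$ and $\kappa=\log_2(6\Delta)$. Let $S=\{X_0,\dots,X_\zeta\}$. It is connected, so $\mathrm{vol}(S)\le46(\zeta+1+\lceil\ln n\rceil)$ by \eqref{eq:vol}. Let $L$ be the number of $i\in I$ with $\tau_i\le\zeta$ and $\max(\deg X_{\tau_i-1},\deg X_{\tau_i})>\Delta$.

The function $d\mapsto\log_2(6d)/d$ is decreasing on $[1,\infty)$. By Lemma~\ref{lem:shared}, the number of such $i$ with $\deg X_{\tau_i-1}>\Delta$ is at most $\sum_{z\in S,\,\deg z>\Delta}\log_2(6\deg z)\le\frac\kappa\Delta\mathrm{vol}(S)$. For the remaining $i$, $\deg X_{\tau_i-1}\le\Delta<\deg X_{\tau_i}$. If $X_{\tau_i}=u$, then $\tau_i$ is the time of the first visit to $u$, since all earlier positions lie in $D_i(x)\not\ni u$. So all $i$ with the same $u$ have the same $X_{\tau_i-1}$, and by Lemma~\ref{lem:shared} there are at most $\kappa$ of them. At most $\mathrm{vol}(S)/\Delta$ vertices $u\in S$ have degree above $\Delta$. Hence $L\le\frac{2\kappa}\Delta\mathrm{vol}(S)$ and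
\[
\mathbf{E}_x[L]\le\frac{92\kappa}{\Delta}\bigl(T+\lceil\ln n\rceil\bigr)\le\frac{92(8C_E+2)\log_2(6\Delta)}{\Delta}\ln n\le\frac{0.04\ln n}{64}\le\frac K{64}
\]
for a large absolute constant $\Delta$. The probabilities in the definition of $I_x$ sum to $\mathbf{E}_x[L]$, so at most $K/8$ of them exceed $\frac18$.
\end{proof}

From now on $\Delta$ is this constant and $\kappa=\log_2(6\Delta)$.

\section{Crossing along a special edge}\label{sec:special}

\subsection{Special edges}

Let $q=1/(4N\ln n)$. Distances are at most $n$, so \eqref{eq:Z} gives $p_{uv}\ge n^{-2}/Z\ge q$ for every long pair. (For $r>2$ this fails by a power of $n$: then $Z\ge2^{-r}$, and a pair at distance $d\ge n/3$ has $p_{uv}\le6^rn^{-r}$.) For each long pair take independent indicators $B_{uv},B'_{uv}$ with $\mathbb{P}(B_{uv}=1)=q$ and $(1-q)\,\mathbb{P}(B'_{uv}=0)=1-p_{uv}$, and let $uv$ be an edge if $B_{uv}=1$ or $B'_{uv}=1$. This realizes $G\sim\mathcal{G}_{n,2}$. Edges with $B_{uv}=1$ are \emph{special}. For $D\subset V$ let $\mathcal{F}_D$ be the $\sigma$-field generated by all variables $B'$ and by the variables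 $B$ on pairs incident to $D$.

\begin{lemma}\label{lem:fresh}
Fix $x,y\in V$, $i,j\in I$ and an event $\mathcal{A}$. Suppose that for all fixed sets $D_1\ni x$, $D_2\ni y$, with $D=D_1\cup D_2$, we have $\mathbb{P}(\mathcal{A}\mid\mathcal{F}_D)\le\eta$ on the event $\mathcal{D}=\{D_i(x)=D_1,\ D_j(y)=D_2\}$. Then $\mathbb{P}(\mathcal{A})\le\eta$. Given $\mathcal{F}_D$, the variables $B_{uv}$ on long pairs inside $V\setminus D$ are independent with mean $q$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:explore}(d), $\mathcal{D}\in\mathcal{F}_D$. Hence $\mathbb{P}(\mathcal{A}\cap\mathcal{D})=\mathbb{E}[\mathbf{1}_{\mathcal{D}}\,\mathbb{P}(\mathcal{A}\mid\mathcal{F}_D)]\le\eta\,\mathbb{P}(\mathcal{D})$, and the events $\mathcal{D}$ partition the space. The last sentence holds because $D$ is a fixed set.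
\end{proof}

No union bound over the sets $D_1,D_2$ is needed; this is the gain from property (d). Taking $y=x$, $j=i$ gives the version for one set.

\subsection{Crossings}

In Example~\ref{ex:toy} each trajectory was cut at its first jump, so it was counted once. We need a canonical cut here as well. Forbidding all special edges before the cut is too costly to control, since $T$ is a large multiple of $\ln n$. We only watch the steps right after the $K\le0.05\ln n$ exit times. A path $W=(w_0,\dots,w_t)$ from $x$ \emph{crosses at level $i\in I$} if, with $p=\tau_i(W)$, we have $p+1\le t$, the pair $w_pw_{p+1}$ is a special edge, and $w_{p+1}\notin D_i(x)$. Let $\mathcal{C}_i$ be the event that $(X_0,\dots,X_\zeta)$ crosses at level $i$.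

\begin{lemma}\label{lem:rare}
With probability $1-O(1/n)$, $\mathbf{P}_x\bigl(\bigcup_{i\in I}\mathcal{C}_i\bigr)\le\frac18$ for all $x$.
\end{lemma}

\begin{proof}
Fix $x,i$ and a set $D$, and work on $\{D_i(x)=D\}$, given $\mathcal{F}_D$. Bounding the probability of each step by $1$,
\[
\mathbf{P}_x(\mathcal{C}_i)\le\sum_{\{u,v\}\subset V\setminus D\ \text{long}}\bigl(\nu_i^x(u)+\nu_i^x(v)\bigr)B_{uv}.
\]
The coefficients are determined by $\mathcal{F}_D$ and are at most $2\theta$ by \eqref{eq:levels}. The conditional mean is at most $qN\sum_u\nu_i^x(u)\le\frac1{4\ln n}$. By (C1), the sum exceeds $\frac1{2\ln n}$ with conditional probability at most $\exp(-\frac1{24\theta\ln n})\le e^{-N^{0.8}}$. By Lemma~\ref{lem:fresh} and a union bound over the $NK$ choices of $(x,i)$, with probability $1-O(1/n)$ we have $\sum_i\mathbf{P}_x(\mathcal{C}_i)\le K/(2\ln n)\le0.025$ for all $x$.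
\end{proof}

We now define the two measures that replace $\alpha$ and $\beta$. For $i,j\in I$:
\begin{itemize}
\item $\alpha_i^x(u)$ is the total weight of the paths $W=(w_0,\dots,w_p)$ from $x$ to $u$ such that $\tau_i(W)=p$, $\deg w_{p-1}\le\Delta$, and $W$ crosses at no level;
\item $\beta_j^y(v)$ is the total weight of the paths $W'=(w'_0,\dots,w'_{p'})$ from $y$ to $v$ such that $p'$ is the first index outside $D_j(y)$ and $\deg w'_{p'-1}\le\Delta$.
\end{itemize}
Thus $\alpha_i^x\le\nu_i^x$ and $\beta_j^y\le\nu_j^y$.

\begin{lemma}\label{lem:meas}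
On the event $\{D_i(x)=D_1\}$, the function $\alpha_i^x$ is determined by the variables $B,B'$ on pairs incident to $D_1$. On $\{D_j(y)=D_2\}$, the function $\beta_j^y$ is determined by those on pairs incident to $D_2$.
\end{lemma}

\begin{proof}
Let $W=(w_0,\dots,w_p)$ have $w_0,\dots,w_{p-1}\in D_1$ and $w_p\notin D_1$. Whether $W$ is a path, its weight, and $\deg w_{p-1}$ involve only pairs incident to $D_1$. For $k\ge i$ we have $\tau_k(W)\ge p$, so $W$ does not cross at level $k$. For $k<i$ we have $D_k(x)\subset D_1$, and by Lemma~\ref{lem:explore}(d), applied to the subsets of $D_1$, the set $D_k(x)$ is determined by pairs incident to $D_1$. Every step of $W$ starts in $D_1$, so whether it uses a special edge is determined as well. For $\beta_j^y$ only the second sentence of this argument is needed, with $D_2$ in place of $D_1$.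
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray] (0,0) circle (0.7);
\draw[thick] (0,0) circle (1.2);
\draw[gray] (0,0) circle (1.8);
\draw[gray] (7,0) circle (0.7);
\draw[gray] (7,0) circle (1.2);
\draw[thick] (7,0) circle (1.8);
\draw (0,0) -- (0.3,0.45) -- (-0.2,0.85) -- (0.55,0.75) -- (0.95,0.2) -- (1.5,0.3);
\draw[dashed,very thick] (1.5,0.3) -- (4.9,0.3);
\draw (4.9,0.3) -- (5.5,0.05) -- (5.95,0.75) -- (6.2,-0.45) -- (6.65,0.3) -- (7,0);
\fill (0,0) circle (0.06) node[below] {$x$};
\fill (7,0) circle (0.06) node[below] {$y$};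
\fill (1.5,0.3) circle (0.06) node[below] {$u$};
\fill (4.9,0.3) circle (0.06) node[below] {$v$};
\node at (0,-1.48) {$D_i(x)$};
\node at (7,-1.5) {$D_j(y)$};
\end{tikzpicture}
\caption{A path from $x$ to $y$ cut at a special edge $uv$ (dashed). The circles are the nested exploration sets around $x$ and $y$. The first part leaves $D_i(x)$ (thick) for the first time at $u$; the last part, read backward from $y$, leaves $D_j(y)$ (thick) for the first time at $v$. The pair $uv$ meets neither thick set, so its status was not examined when these sets were built.}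
\label{fig:cut}
\end{figure}

\begin{lemma}[Path decomposition]\label{lem:decomp}
For every realization and all $x,y\in V$,
\[
\kappa^2g(x,y)\ \ge\ \sum_{i,j\in I}\ \sum_{\substack{(u,v):\ B_{uv}=1\\ u,v\notin D_i(x)\cup D_j(y)}}\alpha_i^x(u)\,\bar P(u,v)\,\beta_j^y(v)\,\frac{\deg y}{\deg v}.
\]
\end{lemma}

\begin{proof}
By reversibility, $\beta_j^y(v)\deg y/\deg v$ is the total weight of the reversals of the paths that define $\beta_j^y(v)$. So each term on the right is the total weight of the paths $W=(w_0,\dots,w_t)$ from $x$ to $y$ obtained by concatenating a path counted by $\alpha_i^x(u)$, of length $p$, the step from $u$ to $v$, and such a reversal (Figure~\ref{fig:cut}). The three pieces are recovered from $W$ and $p$. Hence the right side equals $\sum_W\bar P(W)m(W)$, where $m(W)$ is the number of triples $(i,j,p)$ for which $W$ arises in this way. Since $g(x,y)=\sum_W\bar P(W)$, it suffices to show $m(W)\le\kappa^2$.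

Let $(i,j,p)$ be such a triple. Then $\tau_i(W)=p$, the edge $w_pw_{p+1}$ is special and $w_{p+1}\notin D_i(x)$, so $W$ crosses at level $i$. If $W$ crossed at a level $k$ with $\tau_k(W)<p$, then so would $(w_0,\dots,w_p)$, which is excluded. Therefore $p=\min\{\tau_k(W):W\text{ crosses at level }k\}$ is determined by $W$. The index $i$ satisfies $\tau_i(W)=p$ with $\deg w_{p-1}\le\Delta$, so Lemma~\ref{lem:shared} leaves at most $\kappa$ choices. The reversed path $(w_t,w_{t-1},\dots,w_0)$ starts at $y$ and first leaves $D_j(y)$ at the step from $w_{p+2}$ to $w_{p+1}$, with $\deg w_{p+2}\le\Delta$. Lemma~\ref{lem:shared}, applied to this path and the sets around $y$, leaves at most $\kappa$ choices of $j$.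
\end{proof}

\subsection{Concentration}

To use Lemma~\ref{lem:decomp} we keep only terms in which $\deg u$ and $\deg v$ are bounded. These degrees depend on the unexamined variables $B$, so they cannot be absorbed into the coefficients. We split each degree into a part known from $\mathcal{F}_D$ and the number of special edges to $V\setminus D$, and we count an edge $uv$ only if it is the unique such edge at both ends.

For $x,y\in V$ and $i,j\in I$, let $D=D_i(x)\cup D_j(y)$. For $u\notin D$ let $\deg_0u\le\deg u$ be the number of edges at $u$ that are grid edges, or have $B'=1$, or are special edges from $u$ to $D$. Put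
\[
a(u)=\alpha_i^x(u)\mathbf{1}\{u\notin D,\ \deg_0u\le\Delta\},\qquad b(v)=\beta_j^y(v)\mathbf{1}\{v\notin D,\ \deg_0v\le\Delta\}.
\]

\begin{lemma}\label{lem:conc}
With probability $1-O(1/n)$ the following holds for all $x,y\in V$ and $i,j\in I$: if $\sum_ua(u)\ge\frac12$ and $\sum_vb(v)\ge\frac12$, then
\begin{equation}\label{eq:conc}
\sum_{(u,v):\ u,v\notin D,\ B_{uv}=1}a(u)\,b(v)\,\mathbf{1}\{\deg u\le\Delta+1,\ \deg v\le\Delta+1\}\ \ge\ \frac q{12}.
\end{equation}
\end{lemma}

\begin{proof}
Fix $x,y,i,j$ and sets $D_1,D_2$, and work on $\{D_i(x)=D_1,D_j(y)=D_2\}$, given $\mathcal{F}_D$ with $D=D_1\cup D_2$. By Lemma~\ref{lem:meas} and the definition of $\deg_0$, the functions $a,b$ are determined by $\mathcal{F}_D$. They are bounded by $\theta$ and have sums at most $1$; assume both sums are at least $\frac12$. All expectations below are conditional on $\mathcal{F}_D$.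

For $u\notin D$ let $\sigma(u)$ be the number of special edges from $u$ to $V\setminus D$, so $\deg u\le\deg_0u+\sigma(u)$. Let $\xi_{uv}=a(u)b(v)+a(v)b(u)\le2\theta^2$ and
\[
Y=\sum_{\{u,v\}\subset V\setminus D\ \text{long}}\xi_{uv}\,B_{uv}\,\mathbf{1}\{\sigma(u)=\sigma(v)=1\}.
\]
If $a(u)b(v)>0$ and $\sigma(u)=\sigma(v)=1$, then $\deg u,\deg v\le\Delta+1$. So the left side of \eqref{eq:conc} is at least $Y$.

\emph{The mean.} Five vertices lie within distance $1$ of a given one, so $\sum\xi_{uv}\ge\sum a\sum b-5\theta\sum a\ge\frac14-5\theta$, the sum being over long pairs outside $D$. The term of $\{u,v\}$ is counted when $B_{uv}=1$ and the fewer than $2N$ other variables $B$ at $u$ or $v$ inside $V\setminus D$ vanish, which has probability at least $q(1-2Nq)$. Hence $\mathbb{E}Y\ge q(1-\frac1{2\ln n})(\frac14-5\theta)\ge\frac q6$.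

\emph{The effect of one variable.} Switch one $B_{uv}$ from $0$ to $1$. If $\sigma(u)=\sigma(v)=0$ before the switch, $Y$ gains $\xi_{uv}$ and no other term changes. Otherwise the pair $uv$ is not counted after the switch, no other term is gained, and at most one counted term is lost at each of $u$ and $v$. In both cases $Y$ changes by at most $\ell:=4\theta^2$.

\emph{Freedman's inequality.} List the variables as $B_1,\dots,B_m$, $m\le N^2/2$, and let $Y_k=\mathbb{E}[Y\mid B_1,\dots,B_k]$. Then $Y_k-Y_{k-1}=(B_k-q)\delta_k$, where $\delta_k$ is the difference of the conditional expectations of $Y$ given $B_1,\dots,B_{k-1}$ and $B_k=1$, respectively $B_k=0$. It depends only on $B_1,\dots,B_{k-1}$, and $|\delta_k|\le\ell$. So the increments are bounded by $\ell$, each has conditional variance at most $q\ell^2$, and these variances sum to at most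
\[
\mathcal{V}=\frac{N^2}2q\ell^2=\frac{2N\theta^4}{\ln n}\le2N^{-2.4}.
\]
The gain of the factor $q$ over the bound $m\ell^2$ is the reason for using (C4). With $t=\frac q{12}=\frac1{48N\ln n}$ we have $\ell t\le N^{-2.7}$, and
\[
\mathbb{P}\Bigl(Y<\frac q{12}\Bigr)\le\exp\Bigl(-\frac{t^2}{6N^{-2.4}}\Bigr)=\exp\Bigl(-\frac{N^{0.4}}{6\cdot48^2(\ln n)^2}\Bigr)\le e^{-N^{0.3}}.
\]
Lemma~\ref{lem:fresh} and a union bound over the $N^2K^2$ choices of $(x,y,i,j)$ finish the proof.
\end{proof}

\section{The Green function, hitting times and mixing}\label{sec:finish}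

Let $\Omega_n$ be the intersection of the events of Proposition~\ref{prop:typical} and Lemmas \ref{lem:rare} and \ref{lem:conc}. It has probability $1-O(1/n)$, and the rest of the argument is deterministic.

\begin{proposition}\label{prop:green}
There is an absolute constant $c_1>0$ such that on $\Omega_n$, for every $x$ there is a set $U_x$ with $\mathrm{vol}(U_x)\le N/2$ and $\mathbf{P}_x(X_\zeta=y)\ge c_1\deg(y)/N$ for all $y\notin U_x$.
\end{proposition}

The exceptional set is needed because Lemma~\ref{lem:conc} discards exit points of one exploration set that fall into the other. For some $y$ these may carry most of the mass, but the sets have at most $TN^{0.9}$ vertices, so such $y$ are few.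

\begin{proof}
\emph{Masses.} Let $i\in I_x$. The sum $\sum_{u:\,\deg u\le\Delta}\alpha_i^x(u)$ is the probability that $\tau_i\le\zeta$, both $X_{\tau_i-1}$ and $X_{\tau_i}$ have degree at most $\Delta$, and $(X_0,\dots,X_{\tau_i})$ crosses at no level. If $\tau_i\le\zeta$ and this initial piece crosses at level $k$, then $\mathcal{C}_k$ occurs. By Lemma~\ref{lem:explore}(e) with \eqref{eq:levels}, the definition of $I_x$ and Lemma~\ref{lem:rare}, and by the first two of these alone for $\beta_j^y$,
\begin{equation}\label{eq:mass}
\sum_{u:\,\deg u\le\Delta}\alpha_i^x(u)\ge\tfrac78-\tfrac18-\tfrac18=\tfrac58\quad(i\in I_x),\qquad\sum_{v:\,\deg v\le\Delta}\beta_j^y(v)\ge\tfrac78-\tfrac18=\tfrac34\quad(j\in I_y).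
\end{equation}

\emph{Overlaps.} Let $U_x$ be the set of $y$ such that $\nu_i^x(D_j(y))>\frac18$ or $\nu_j^y(D_i(x))>\frac18$ for some $i,j\in I$. By \eqref{eq:green}, for every $u$,
\[
\sum_y\mathbf{P}_y(\text{visit }u)\le\sum_yg(y,u)=\sum_yg(u,y)\frac{\deg u}{\deg y}\le Td_{\max}.
\]
If $u\in D_j(y)$, then $\mathbf{P}_y(\text{visit }u)\ge N^{-0.9}$ by Lemma~\ref{lem:explore}(b), so at most $N^{0.9}Td_{\max}$ vertices $y$ have $u\in D_j(y)$. Therefore
\begin{align*}
\sum_y\nu_i^x(D_j(y))&=\sum_u\nu_i^x(u)\,\#\{y:u\in D_j(y)\}\le N^{0.9}Td_{\max},\\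
\sum_y\nu_j^y(D_i(x))&\le\sum_{w\in D_i(x)}\sum_y\mathbf{P}_y(\text{visit }w)\le|D_i(x)|\,Td_{\max}\le N^{0.9}T^2d_{\max}.
\end{align*}
Each $y\in U_x$ contributes more than $\frac18$ to one of these sums for one of the $K^2$ couples $(i,j)$. As $T,K,d_{\max}=O(\ln n)$, we get $|U_x|\le8K^2N^{0.9}(T+T^2)d_{\max}\le N^{0.95}$ and $\mathrm{vol}(U_x)\le N^{0.95}d_{\max}\le N/2$.

\emph{The Green function.} Let $y\notin U_x$, $i\in I_x$, $j\in I_y$. The function $\alpha_i^x$ vanishes on $D_i(x)$ and has mass at most $\nu_i^x(D_j(y))\le\frac18$ on $D_j(y)$. Since $\deg_0\le\deg$, \eqref{eq:mass} gives $\sum a\ge\frac58-\frac18=\frac12$. Exchanging the roles of the two sets, $\sum b\ge\frac34-\frac18\ge\frac12$. So \eqref{eq:conc} holds. In Lemma~\ref{lem:decomp} keep the indices $i\in I_x$, $j\in I_y$ and the terms with $\deg u,\deg v\le\Delta+1$, and use $\alpha_i^x\ge a$, $\beta_j^y\ge b$, $\bar P(u,v)\ge\frac1{3(\Delta+1)}$ and Lemma~\ref{lem:degrees}: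
\[
g(x,y)\ge\frac1{\kappa^2}\Bigl(\frac{7K}8\Bigr)^2\cdot\frac1{3(\Delta+1)}\cdot\frac{\deg y}{\Delta+1}\cdot\frac q{12}.
\]
Since $K^2q\ge(0.04\ln n)^2/(4N\ln n)=0.0004\ln n/N$ and $T\le(8C_E+1)\ln n$, the claim follows from $\mathbf{P}_x(X_\zeta=y)=g(x,y)/T$.
\end{proof}

Proposition~\ref{prop:green} describes the walk at a random time and misses a set that depends on $x$. Both defects are harmless for hitting times of large sets, and (M4) converts these into a bound on $T_{\mathrm{mix}}$.

\begin{proof}[Proof of Theorem \ref{thm:main}]
All lower bounds, with their probability, are in Proposition~\ref{prop:lower}. For the upper bounds, work on $\Omega_n$. Let $\pi(A)\ge\frac14$. Then $\mathrm{vol}(A)\ge\frac14\mathrm{vol}(V)\ge N$, and for every $x$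
\[
\mathbf{P}_x(H_A\le\zeta)\ge\mathbf{P}_x(X_\zeta\in A\setminus U_x)\ge c_1\frac{\mathrm{vol}(A)-\mathrm{vol}(U_x)}N\ge\frac{c_1}2=:c_*.
\]
Let $t_*=T\lceil\ln(2/c_*)\rceil$. Then $\mathbf{P}(\zeta>t_*)\le e^{-t_*/T}\le c_*/2$, so $\mathbf{P}_x(H_A\le t_*)\ge c_*/2$ for every $x$. By the Markov property at the times $kt_*$, $\mathbf{P}_x(H_A>kt_*)\le(1-c_*/2)^k$, and $\mathbf{E}_x[H_A]\le t_*\sum_{k\ge0}(1-c_*/2)^k=2t_*/c_*\le C\ln n$. By (M4) with $\gamma=\frac14$, $T_{\mathrm{mix}}\le C\ln n$. This proves (i).

By (M2) with $\varepsilon=\frac14$, $t_{\mathrm{rel}}\le1+T_{\mathrm{mix}}/\ln2\le C\ln n$. For $\varepsilon\le\frac14$ let $k=\lceil\log_2\frac1\varepsilon\rceil\le\frac32\log_2\frac1\varepsilon$; by (M3), $t_{\mathrm{mix}}(\varepsilon)\le t_{\mathrm{mix}}(2^{-k})\le kT_{\mathrm{mix}}\le C\ln n\ln\frac1\varepsilon$.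

Finally, for $\varepsilon\le\frac14$ we have $t_{\mathrm{mix}}(1-\varepsilon)\le T_{\mathrm{mix}}\le C\ln n$ and $t_{\mathrm{mix}}(\varepsilon)\ge\frac17\ln n\ln\frac1\varepsilon$. Choosing $\varepsilon_0\le\frac14$ with $\ln\frac1{\varepsilon_0}\ge14C$ gives $t_{\mathrm{mix}}(\varepsilon_0)\ge2\,t_{\mathrm{mix}}(1-\varepsilon_0)$ for all large $n$, so there is no cutoff.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGGJV}
Martin E. Dyer, Andreas Galanis, Leslie Ann Goldberg, Mark Jerrum and Eric Vigoda, \emph{Random Walks on Small World Networks}, arXiv:1707.02467 (2017).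

\bibitem{Fre}
Freedman, Ann. Probab. (1975).

\bibitem{LPW}
Levin, Peres and Wilmer, \emph{Markov Chains and Mixing Times}, 2nd ed.

\bibitem{Oli}
R. Oliveira, Electron. J. Probab. 17 (2012).

\bibitem{PS}
Y. Peres and P. Sousi, \emph{Mixing times are hitting times of large sets}, J. Theoret. Probab. 28 (2015).

\end{thebibliography}
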